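# Torsion points of abelian varieties over $\tilde K(\sigma)$ in positive characteristic

## 1. Random matrices: a prediction and four tests

Let $K$ be a field with algebraic closure $\tilde K$, let $K^{\mathrm{sep}}$ be the separable closure of $K$ in $\tilde K$, and let $G_K=\mathrm{Gal}(K^{\mathrm{sep}}/K)$. Since $\tilde K/K^{\mathrm{sep}}$ is purely inseparable, every $\sigma\in G_K$ extends uniquely to $\tilde K$, so $G_K=\mathrm{Aut}(\tilde K/K)$. For $\sigma=(\sigma_1,\dots,\sigma_e)\in G_K^e$, $e\ge 1$, let $\tilde K(\sigma)$ be the fixed field of $\sigma$ in $\tilde K$. "Almost all $\sigma$" refers to the normalized Haar measure on the profinite group $G_K^e$: a coset of an open subgroup $U$ has measure $1/[G_K^e:U]$. The image of Haar measure under a continuous surjective homomorphism is again Haar measure.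

For a small example, take $K=\mathbb F_p$. Then $G_K=\hat{\mathbb Z}$, and the fixed field of $m\in\hat{\mathbb Z}$ is the union of the $\mathbb F_{p^k}$ with $k\mid m$. For a prime $w$ the condition $w\mid m$ has probability $1/w$, and these conditions are independent for different $w$, because $\hat{\mathbb Z}=\prod_w\mathbb Z_w$.

For elliptic curves there is a theorem of Geyer and Jarden (their Theorem 1.1). Let $K$ be finitely generated over its prime field. Then for almost all $\sigma\in G_K^e$ and every elliptic curve $E$ over $\tilde K(\sigma)$: (a) if $e=1$, then $E_{\mathrm{tor}}(\tilde K(\sigma))$ is infinite, and moreover $E(\tilde K(\sigma))[l]\ne0$ for infinitely many primes $l$; (b) if $e\ge2$, then $E_{\mathrm{tor}}(\tilde K(\sigma))$ is finite; (c) for every $e\ge1$ and every prime $l$ the group $E(\tilde K(\sigma))[l^\infty]=\bigcup_i E(\tilde K(\sigma))[l^i]$ is finite. They conjecture the same for abelian varieties of positive dimension. We are given, and may use, that the conjecture holds for finite $K$, that part (c) holds for every finitely generated $K$, and that (a) and (b) hold in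 characteristic zero. The problem, as posed in Takuya Asayama, "Torsion points of Drinfeld modules over large algebraic extensions of finitely generated function fields", arXiv:2007.13949 (2020), is to decide (a) and (b) when $K$ is infinite, finitely generated, of characteristic $p>0$.

**The first guess.** Fix $A/K$, put $n=2\dim A$, and for a prime $l\ne p$ let
$$V=V_l=A[l](\tilde K)\cong\mathbb F_l^n,\qquad \rho_l:G_K\to GL(V_l),\qquad G_l=\rho_l(G_K).$$
For random $\sigma$ the matrices $\rho_l(\sigma_1),\dots,\rho_l(\sigma_e)$ are independent and uniform in $G_l$, and $A(\tilde K(\sigma))[l]$ is their space of common fixed vectors. "Having eigenvalue $1$" is one equation $\det(g-1)=0$, so it should have probability about $1/l$. For $e$ matrices one expects at most about $l^{-e}$. Recall the two Borel–Cantelli lemmas: if $\sum P(\mathcal A_l)<\infty$, then almost surely only finitely many $\mathcal A_l$ occur; if the $\mathcal A_l$ are independent and $\sum P(\mathcal A_l)=\infty$, then almost surely infinitely many occur. Since $\sum_l 1/l=\infty$ and $\sum_l l^{-e}<\infty$ for $e\ge2$, the guess is that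 (a) and (b) are true. Let us test it.

**Test 1: cosets of $SL_2(\mathbb F_l)$.** Consider the matrices in $GL_2(\mathbb F_l)$ of determinant $\delta$, a coset of $SL_2(\mathbb F_l)$. If $\delta\ne1$, those with eigenvalue $1$ have eigenvalues $1,\delta$ and form one class of size $l(l+1)$; the proportion is $l(l+1)/(l(l^2-1))=1/(l-1)$. If $\delta=1$, they are the $l^2$ unipotent elements and the proportion is $l/(l^2-1)$. For two matrices with given determinants: a given line is fixed pointwise by exactly $l$ matrices of given determinant, so at most $(l+1)l^2$ pairs have a common fixed vector, a proportion of at most $(l+1)/(l^2-1)^2$, which is even smaller than $l^{-2}$ for large $l$. Here the guess is right.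

**Test 2: a constant curve.** Let $p\equiv3\bmod4$ and $E_0:y^2=x^3-x$ over $\mathbb F_p$. As $-1$ is a non-square and $x^3-x$ is odd, the values of the quadratic character at $x^3-x$ and at $-(x^3-x)$ cancel, so $\#E_0(\mathbb F_p)=p+1$. The trace of Frobenius is $0$, and the $p^2$-Frobenius is multiplication by $-p$. Take $K=\mathbb F_{p^2}(t)$. If $\sigma$ acts on $\tilde{\mathbb F}_p$ as the $m$-th power of the $p^2$-Frobenius, $m\in\hat{\mathbb Z}$, then $\rho_l(\sigma)$ is the scalar $(-p)^m$. So all primes $l$ are governed by the one random number $m$, and independence in $l$ is lost: all $l$ for which $-p$ has the same order modulo $l$ behave in the same way.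

Still the guess is right. Almost surely infinitely many odd primes $w\nmid p+1$ divide $m$. For such $w$ let $l$ be a prime divisor of $(p^w+1)/(p+1)=\sum_{i<w}(-p)^i>1$. The order of $-p$ modulo $l$ divides $w$. It is not $1$, for otherwise the sum is $\equiv w\bmod l$, so $l=w$ and $w\mid p+1$. So the order is $w$, $(-p)^m\equiv1\bmod l$, and different $w$ give different $l$. For $e\ge2$, the integers dividing all of $m_1,\dots,m_e$ are almost surely finite in number (details in Section 4), and each such integer $o$ allows only the primes $l\mid(-p)^o-1\ne0$. Note that if $m=0$ then all of $E_0[l]$ is rational over $\tilde K(\sigma)$. This is a null event, but it is a whole fiber of $\sigma\mapsto m$.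

**Test 3: one equation may be no equation.** Let $l\ge5$, let $V$ be the space of trace-zero $2\times2$ matrices over $\bar{\mathbb F}_l$, and let $N$ be the image of $SL_2$ acting by conjugation. Then $\dim N=3$ and $V^N=0$. The image of $\mathrm{diag}(t,t^{-1})$ has eigenvalues $t^2,1,t^{-2}$. So *every* element of $N$ has eigenvalue $1$ (a closed condition that holds on a dense set), and for $e=1$ the probability is $1$, not $1/l$. Hence the first approach to (b), namely "each $x_i$ satisfies one equation, so multiply", stops at its first step. But for $e=2$ the answer is still good. For $x_1$ equal to the image of $\mathrm{diag}(t,t^{-1})$ with $t^2\ne1$, the fixed space is the line of $h=\mathrm{diag}(1,-1)$, and $x_2h=h$ only if $x_2$ is in the image of the diagonal torus: codimension $2$. Over $x_1=1$ we get a set of codimension $3$. Over the $2$-dimensional set of unipotent $x_1\neq1$ the fixed space is a line spanned by a nilpotent matrix, whose stabilizer in $N$ has dimension $1$: codimension $3$ again. So the pairs with a common fixed vector have codimension exactly $2=e$. The lesson is to fix one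 generic element and count the conditions on the others.

**Test 4: the probability may be $0$.** In Test 3 let $\Gamma$ be the image of $SL_2(\mathbb F_l)$ and $\mu\in\mathbb F_l^\times$ a non-square, $\mu\ne-1$. No element of the coset $\mu\Gamma$ has eigenvalue $1$. Indeed, if the image of $g\in SL_2(\mathbb F_l)$, with eigenvalues $t^{\pm1}$, had eigenvalue $\mu^{-1}$, then, as $\mu\neq1$, we could arrange $\mu=t^2$. If $t\in\mathbb F_l$, $\mu$ is a square. Otherwise $t^l=t^{-1}$, so $\mu=\mu^l=\mu^{-1}$ and $\mu=\pm1$. Both are excluded. So the first approach to (a), namely "the hypersurface $\det(g-1)=0$ has about $l^{d-1}$ rational points in every coset of a $d$-dimensional group", fails, and the lower bound $c/l$ cannot be expected for all $l$. We shall have to select primes for which the relevant eigenvalues are rational and are high powers.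

## 2. The theorems and the tools

From now on $K$ is an infinite field, finitely generated over its prime field $\mathbb F_p$. Put $\mathbb F=\tilde{\mathbb F}_p\subset\tilde K$.

**Theorem A.** Let $K$ be an infinite finitely generated field of characteristic $p>0$ and $e\ge1$. For almost all $\sigma\in G_K^e$ and every abelian variety $A\ne0$ over $\tilde K(\sigma)$: (a) if $e=1$, there are infinitely many primes $l$ with $A(\tilde K(\sigma))[l]\neq0$; in particular $A_{\mathrm{tor}}(\tilde K(\sigma))$ is infinite; (b) if $e\ge2$, $A_{\mathrm{tor}}(\tilde K(\sigma))$ is finite.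

So (a) and (b) of the conjecture are true for such $K$. For the second theorem we need three definitions.

**Definition 2.1 (the degree $\delta_L$).** For a finitely generated field $L$ with constant field $\mathbb F_Q$ (the algebraic closure of $\mathbb F_p$ in $L$), $\delta_L:G_L\to\hat{\mathbb Z}$ is the surjection with $\tau|_{\mathbb F}=\mathrm{Frob}_Q^{\delta_L(\tau)}$. Its kernel is $G_{L\mathbb F}$. In Test 2, $m=\delta_K(\sigma)$.

**Definition 2.2 (isotrivial, isotrivial-free).** Let $A_1\subset A_{\tilde K}$ be the abelian subvariety generated by the images of all homomorphisms $B_{\tilde K}\to A_{\tilde K}$ with $B$ an abelian variety over $\mathbb F$. Call $A$ *isotrivial* if $A=A_1$, and *isotrivial-free* if $A_1=0$.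

For $p$ odd the curve $ty^2=x^3-x$ over $\mathbb F_p(t)$ is isotrivial, since it becomes constant over $\mathbb F_p(\sqrt t)$. The curve $E:y^2=x(x-1)(x-t)$ is isotrivial-free. Its $j$-invariant $2^8(t^2-t+1)^3/(t^2(t-1)^2)$ has a pole at $t=0$, so it is not in $\mathbb F$. If $E_1\ne0$, then $E_{\tilde K}$ would be isogenous to a constant elliptic curve $B'$ (see 3.2 below). An isogeny $B'\to E$ is a power of Frobenius, whose target is constant, followed by a separable isogeny whose kernel consists of torsion points, hence of $\mathbb F$-points. So $E_{\tilde K}$ would be isomorphic to a constant curve and $j(E)\in\mathbb F$.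

**Definition 2.3 (fibers).** For $\nu\in\hat{\mathbb Z}^e$ let $\Omega_\nu=\{\sigma\in G_K^e:\delta_K(\sigma_i)=\nu_i\ \forall i\}$. This is a coset of $G_{K\mathbb F}^e$, with its normalized invariant measure. For $\nu=0$ it is $\mathrm{Gal}((K\mathbb F)^{\mathrm{sep}}/K\mathbb F)^e$. In Test 2 with $e=1$, all $\sigma\in\Omega_m$ act on $E_0[l]$ in the same way.

**Theorem B.** Let $K$ be infinite, finitely generated of characteristic $p$, and $A\neq0$ an abelian variety over $K$.

1. If $A$ is isotrivial-free, then for every $\nu\in\hat{\mathbb Z}$ and almost all $\sigma\in\Omega_\nu$,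
$$\liminf_{x\to\infty}\frac{\#\{l\le x:\ A(\tilde K(\sigma))[l]\ne0\}}{\log\log x}\ \ge\ c_A>0,$$
with $c_A$ independent of $\nu$ and $\sigma$.
2. If $A$ is isotrivial-free and $e\ge2$, then for every $\nu\in\hat{\mathbb Z}^e$ the probability in $\Omega_\nu$ that $A(\tilde K(\sigma))[l]\neq0$ is $O(l^{-e})$, uniformly in $\nu$. In particular, for almost all $\sigma\in\Omega_\nu$ only finitely many $l$ occur, and $P(\exists\,l>x:A(\tilde K(\sigma))[l]\ne0)=O(x^{1-e}/\log x)$.
3. (Converse) Let $e\ge2$. If for $\nu=0$ and almost all $\sigma\in\Omega_0$ only finitely many $l$ have $A(\tilde K(\sigma))[l]\ne0$, then $A$ is isotrivial-free. So, for $e\ge2$, the fiberwise finiteness of the set of such primes (for all $\nu$, almost all $\sigma\in\Omega_\nu$) characterizes isotrivial-free abelian varieties.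

**Conventions.** For $A/K$ the letters $n,V_l,\rho_l,G_l$ are as in Section 1, always with $l\neq p$. "$l$ large" means $l\ge l_0(A,K)$. The constants $c_i,C,D,D_0$ depend only on $n$ (and $e$). Algebraic groups are identified with their $\bar{\mathbb F}_l$-points (reduced), with an $\mathbb F_l$-structure where indicated. An $l$-element is an element of $l$-power order. Every $g\in GL_n(\mathbb F_l)$ is uniquely a product of commuting elements, one of order prime to $l$ and one an $l$-element; both are powers of $g$. We call them the prime-to-$l$ part and the $l$-part. For example $\begin{pmatrix}a&1\\0&a\end{pmatrix}=a\cdot\begin{pmatrix}1&a^{-1}\\0&1\end{pmatrix}$. For $l\ge n$ an $l$-element $g$ is unipotent with $g^l=1$; an element of order prime to $l$ is semisimple. Hence $g$ and its prime-to-$l$ part have the same eigenvalues.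

**Definition 2.4 (models, Frobenius elements).** Given $A/K$ and a finite Galois $L/K$, there is a normal integral $\mathbb F_p$-scheme $X$ of finite type with function field $K$ over which $A$ has good reduction and $L$ is unramified. For a closed point $x\in X$ with residue field $k(x)$, a *Frobenius element* $F_x\in G_K$ is any lift of an element of the Frobenius class of $x$ in $\pi_1(X)$.

For $A:y^2=x(x-1)(x-t)$, $p$ odd, $L=K=\mathbb F_p(t)$, take $X=\mathbb A^1\smallsetminus\{0,1\}$. At $t=a\in\mathbb F_p$ the matrix $\rho_l(F_x)$ is, up to conjugation, the action of the $p$-Frobenius on the $l$-torsion of $y^2=x(x-1)(x-a)$.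

Since $l\ne p$ is invertible on $X$, the extension $L(A[l])/K$ is unramified over $X$ and $F_x|_{L(A[l])}$ is a Frobenius element in the usual sense. Also, $F_x$ acts on $\mathbb F$ as the $|k(x)|$-power map. So if $F_x^j\in G_L$, $j\geq1$, then $|k(x)|^j=Q^{\delta_L(F_x^j)}$, and $\delta_L(F_x^j)$ is a positive integer. The characteristic polynomial of $F_x$ on $T_lA$ lies in $\mathbb Z[T]$, is independent of $l\ne p$, and its roots (the "eigenvalues of $F_x$") are integral and are units away from $p$ [W].

**Published results used** (besides part (c)):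

- [Z] Zarhin ($p>2$), Mori ($p=2$; see Moret-Bailly, *Pinceaux de variétés abéliennes*, Ch. XII; Zarhin, *Cent. Eur. J. Math.* 12 (2014)): $A[l]$ is a semisimple $G_K$-module for all large $l$.
- [LN] Lang–Néron: if $E/k$ is a finitely generated regular extension and $A/E$ has $E/k$-trace $0$, then $A(E)$ is finitely generated.
- [N] Nori, *Invent. Math.* 88 (1987). For $l>c(n)$ and $G\le GL_n(\mathbb F_l)$ let $X_G=\{x\in G:x^l=1\}$, $G^+=\langle X_G\rangle$, and let $\tilde G$ be the algebraic $\mathbb F_l$-group generated by the one-parameter groups $x^t=\exp(t\log x)$, $x\in X_G$. Then $G^+=\tilde G(\mathbb F_l)^+$, the subgroup generated by the elements of order $l$. Also $(l-1)^{\dim H}\le|H(\mathbb F_l)|\le(l+1)^{\dim H}$ for connected $H$.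
- [St] Steinberg, *Endomorphisms of linear algebraic groups*: a semisimple automorphism of a connected group stabilizes a Borel subgroup and a maximal torus of it (7.5); a connected reductive $H/\mathbb F_l$ has $l^{\dim H-\mathrm{rank} H}$ unipotent $\mathbb F_l$-points (15.1); if $H$ is simply connected semisimple, $H(\mathbb F_l)$ is generated by unipotents. For $l\ge5$ it is a product of quasi-simple groups, whose simple quotients form a class $\Sigma_l$ (Lie type, characteristic $l$). The identity component of the fixed group of an automorphism of order prime to $l$ of a reductive group is reductive (Steinberg; Prasad–Yu 2002, Thm 2.1).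
- [S] $\Sigma_l\cap\Sigma_{l'}=\emptyset$ for distinct $l,l'\ge5$ (Artin; Serre, *Comment. Math. Helv.* 88 (2013)).
- [J] Jordan: a subgroup of $GL_n(\bar{\mathbb F}_l)$ of finite order prime to $l$ has an abelian normal subgroup of index $\le J(n)$.
- [Geo] Raynaud and Grothendieck (SGA 7 IX): if $A[r]$ is rational, $r\ge3$, $p\nmid r$, then $A$ is semistable at every discrete valuation, and inertia acts on $T_lA$ with $(g-1)^2=0$ ($l\ne p$). de Jong's alterations (generically étale over a perfect field). Zariski–Nagata purity. The group $\pi_1$ of a smooth projective variety over an algebraically closed field is topologically finitely generated (SGA 1 X 2.9). Katz–Lang (*Enseign. Math.* 27 (1981)): for $X$ smooth, proper, geometrically connected over a finite field $k$, $\ker(\pi_1(X)^{ab}\to G_k)$ is finite.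
- [Ch] Chebotarev's theorem for normal integral schemes of finite type over $\mathbb F_p$: every conjugacy class of a finite quotient of $\pi_1(X)$ is the Frobenius class of some closed point.
- [W] Weil's theorem on Frobenius.
- [U] Finiteness of the set of solutions of the $T$-unit equation $x+y=1$ (Siegel–Mahler–Lang).
- [B] For closed $X,Y\subset\mathbb A^m$, with $\deg$ the sum of the degrees of all irreducible components: $\deg(X\cap Y)\le\deg X\deg Y$ and $\#(X\cap\mathbb F_l^m)\le\deg(X)\,l^{\dim X}$.
- [CGP] Conrad–Gabber–Prasad, Prop. 2.1.8: for a smooth affine group $Q$ and $\xi:\mathbb G_m\to Q$, the group $U_Q(\xi)$ of those $q$ with $\lim_{t\to0}\xi(t)q\xi(t)^{-1}=1$ is smooth connected, with Lie algebra the sum of the positive weight spaces.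

For [N]: if $G=GL_2(\mathbb F_l)$, then $G^+=SL_2(\mathbb F_l)$ and $\tilde G=SL_2$; if $l\nmid|G|$, then $G^+=1$ and $\tilde G=1$. For [B]: $SL_2\subset\mathbb A^4$ has degree $2$, and the torus $\{\mathrm{diag}(t,t^a)\}$, $a\geq1$, has degree $a$, so the degree sees the size of the exponents.

## 3. Splitting off the part that comes from finite fields

**3.1. Fixing $A$.** The purpose is to replace "almost all $\sigma$, all $A$" by "each $A$, almost all $\sigma$". If $A$ is defined over $\tilde K(\sigma)$, it is defined over a finite extension $K_1\subset\tilde K(\sigma)$ of $K$, and $\sigma\in G_{K_1}^e$. Here $G_{K_1}=\mathrm{Aut}(\tilde K/K_1)$ is open in $G_K$ (it is the group of $K_1\cap K^{\mathrm{sep}}$), and the Haar measures correspond up to a factor. There are countably many pairs $(K_1,A)$ up to isomorphism, because $K$ is countable; each $K_1$ is again infinite and finitely generated; and a countable union of null sets is null. So it suffices to prove: for fixed $A/K$ the assertions hold for almost all $\sigma\in G_K^e$. For $l\ne p$ the $l$-torsion points are separable and $A(\tilde K(\sigma))[l]=V_l^{\sigma_1,\dots,\sigma_e}$.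

**3.2. The decomposition.** The purpose is to reduce to $A$ isotrivial or isotrivial-free. Let $A_1$ be as in Definition 2.2. It is stable under $\mathrm{Aut}(\tilde K/K)$, because a conjugate of a constant abelian variety is constant. Abelian subvarieties of $A_{\tilde K}$ are images of endomorphisms, and endomorphisms are defined over $K^{\mathrm{sep}}$; so $A_1$ is defined over $K^{\mathrm{sep}}$ and, being Galois stable, over $K$.

By dimension, $A_1$ is the image of a single $B_{\tilde K}$. An abelian subvariety of $B_{\tilde K}$ is the closure of its prime-to-$p$ torsion points, which are $\mathbb F$-points, so it is defined over $\mathbb F$. Apply this to the reduced identity component of $\ker(B_{\tilde K}\to A_1)$ and take a Poincaré complement of it over $\mathbb F$. This gives a constant abelian variety $\tilde K$-isogenous to $A_1$.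

By Poincaré there is $A_2\subset A$ over $K$ such that $A_1\times A_2\to A$ is an isogeny. A homomorphism from a constant abelian variety to $(A_2)_{\tilde K}$ has image in $A_1$, so in the finite group $A_1\cap A_2$; hence it is $0$. Thus $A_1$ is isotrivial and $A_2$ is isotrivial-free.

For (b) we may treat $A_1,A_2$ separately: there is an isogeny $A\to A_1\times A_2$ over $K$ with finite kernel, so if $A_i(F)_{\mathrm{tor}}$, $F=\tilde K(\sigma)$, is finite for $i=1,2$, so is $A(F)_{\mathrm{tor}}$. For (a) it suffices to treat one nonzero $A_i\subset A$.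

**3.3. What isotrivial-free means for torsion.** Let $A$ be isotrivial-free and $L/K$ finite. The $L\mathbb F/\mathbb F$-trace of $A$ is $0$, since a nonzero trace would give a nonzero homomorphism from a constant abelian variety. So $A(L\mathbb F)$ is finitely generated by [LN], $A(L\mathbb F)_{\mathrm{tor}}$ is finite, and $A[l](L\mathbb F)=0$ for $l$ large.

## 4. Isotrivial abelian varieties: divisibility in $\hat{\mathbb Z}$ and $T$-units

Here the image of Galois is essentially procyclic, so we argue as in Test 2.

**Proposition 4.1.** If $A$ is isotrivial and $e\ge2$, then $A_{\mathrm{tor}}(\tilde K(\sigma))$ is finite for almost all $\sigma\in G_K^e$.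

*Proof.* **Step 1: the constants of $F=\tilde K(\sigma)$ are finite.** Put $\nu_i=\delta_K(\sigma_i)$; then $(\nu_i)$ is uniform in $\hat{\mathbb Z}^e$. For a prime $w$, $P(w\mid\nu_i\ \forall i)=w^{-e}$, which is summable, so almost surely only finitely many $w$ divide all $\nu_i$. Also almost surely every $\nu_i$ has nonzero $w$-component for all $w$. A closed subgroup of $\hat{\mathbb Z}$ is the product of its $w$-components. So almost surely the closed subgroup $\langle\nu_1,\dots,\nu_e\rangle$ has $w$-component $\mathbb Z_w$ for almost all $w$ and of finite index for all $w$. Hence it is open, and $F\cap\mathbb F$ is finite.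

**Step 2: passage to the constant variety.** Let $L_1/K$ be finite with an isogeny $A_{L_1}\to B_{L_1}$, $B$ over a finite field in $L_1$, and $F'=FL_1$. As $\mathbb F/(F\cap\mathbb F)$ is Galois, $F$ and $F'\cap\mathbb F$ are linearly disjoint over $F\cap\mathbb F$, so $[F'\cap\mathbb F:F\cap\mathbb F]\le[F':F]<\infty$ and $F'\cap\mathbb F$ is finite. Torsion points of $B$ over $\tilde K$ are $\mathbb F$-points (also the $p$-power ones), so $B(F')_{\mathrm{tor}}\subset B(F'\cap\mathbb F)$ is finite. The isogeny has finite kernel, so $A(F)_{\mathrm{tor}}$ is finite. $\square$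

**Proposition 4.2.** If $A\ne0$ is isotrivial, then for almost all $\sigma\in G_K$ there are infinitely many primes $l$ with $A(\tilde K(\sigma))[l]\ne0$.

*Proof.* **Step 1: describe $\rho_l$ on an open subgroup.** Homomorphisms of abelian varieties are defined over $K^{\mathrm{sep}}$, so there are a finite Galois $L/K$ with constant field $\mathbb F_Q$, $B/\mathbb F_Q$, and an isogeny $A_L\to B_L$. For $l$ outside a finite set it gives $A[l]\cong B[l]$ as $G_L$-modules. So $\rho_l(\tau)=\pi_l^{\delta_L(\tau)}$ for $\tau\in G_L$, where $\pi_l$ is the action of the $Q$-Frobenius $\pi$ of $B$. Let $b_1,b_2,\dots$ be the eigenvalues of $\pi$: algebraic numbers independent of $l$, units away from $p$, with $|b_j|=Q^{1/2}$. Replacing $L$ by $L\mathbb F_{Q^k}$ (again Galois over $K$) replaces the $b_j$ by $b_j^k$. Taking $k$ divisible by the orders of all quotients $b_i/b_j$ that are roots of unity, we may assume that $b_i/b_j$ is a root of unity only if $b_i=b_j$.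

**Step 2: a joint eigenvalue on each coset of $G_L$.** Fix $\kappa\in\mathrm{Gal}(L/K)$. Choose a model $X$, and by [Ch] a closed point $x$ and a Frobenius element $F_x\mapsto\kappa$. Put $f_l=\rho_l(F_x)$; its eigenvalues are the reductions of algebraic numbers $a_i$, independent of $l$ and units away from $p$. Let $r$ be the order of $\kappa$ and $m_0=\delta_L(F_x^r)$, a positive integer; then $f_l^r=\pi_l^{m_0}$. As $\mathrm{Aut}(\mathbb F)$ is abelian, $\delta_L(F_x\tau F_x^{-1})=\delta_L(\tau)$ on $G_L$; taking $\delta_L(\tau)=1$ we see that $f_l$ commutes with $\pi_l$.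

Let $M$ be a number field containing all $a_i,b_j$, and $a=a_1$. For a place $\mathfrak l\mid l$ of $M$ the $f_l$-eigenspace for $a\bmod\mathfrak l$ is nonzero and $\pi_l$-stable. A $\pi_l$-eigenvector in it has eigenvalue $\equiv b_j$ for some $j$, and $a^r\equiv b_j^{m_0}$. For almost all $\mathfrak l$ this forces $a^r=b_j^{m_0}$, since only finitely many $\mathfrak l$ divide a nonzero difference $a^r-b_i^{m_0}$. This determines the value $b:=b_j$: if also $a^r=b_i^{m_0}$, then $b_i/b_j$ is a root of unity and $b_i=b_j$. So for all $\mathfrak l$ outside a finite set, $(a,b)\bmod\mathfrak l$ is a joint eigenvalue of $(f_l,\pi_l)$.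

**Step 3: restate the goal in $\hat{\mathbb Z}$.** Write $\sigma=\tau F_x$ with $\tau$ Haar-random in $G_L$. Then $m=\delta_L(\tau)$ is uniform in $\hat{\mathbb Z}$, and $\rho_l(\sigma)=\pi_l^mf_l$ has eigenvalue $b^ma\bmod\mathfrak l$. If this is $1$, then $V_l^\sigma\ne0$. So we need: almost surely $b^ma\equiv1\bmod\mathfrak l$ for $\mathfrak l$ over infinitely many $l$.

The group $\langle a,b\rangle$ has rank $1$, since $a^r=b^{m_0}$ and $|b|\ne1$. Let its torsion have order $h$, and write $a=\varepsilon_2\omega^v$, $b=\varepsilon_1\omega^u$ with roots of unity $\varepsilon_i\in\langle a,b\rangle$, $\omega$ generating modulo torsion, $u\ne0$. Put $\theta=um+v\in\hat{\mathbb Z}$ and $\varepsilon=\varepsilon_1^m\varepsilon_2$, of order $s\mid h$. Then $b^ma\equiv\varepsilon\omega^\theta\bmod\mathfrak l$.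

**Step 4: use prime divisors of $\theta$.** Almost surely $\theta$ has nonzero $q$-component for all primes $q$. Also almost surely infinitely many primes $w$ divide $\theta$: for $w\nmid u$ the element $um+v$ is uniform modulo $w$, so these are independent events of probability $1/w$. Let $s'=\prod_{q\mid h}q^{v_q(\theta)}$, a positive integer. For a prime $w\nmid h$ dividing $\theta$ write $\theta=ws'\theta_w$; then $\theta_w$ is a unit modulo $s$. Let $c'$ be an integer with $c'\theta_w\equiv1\bmod s$. If $\mathfrak l\nmid p$ divides $1-\varepsilon^{c'}\omega^{ws'}$, then $\omega^{ws'}\equiv\varepsilon^{-c'}$, so $\omega^\theta\equiv\varepsilon^{-c'\theta_w}=\varepsilon^{-1}$, that is, $b^ma\equiv1\bmod\mathfrak l$.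

**Step 5: infinitely many $\mathfrak l$ occur.** Suppose only finitely many $\mathfrak l$ occurred for all these $w$ together. Let $T$ be the finite set of these places, the places over $p$ and $\infty$, and the finitely many places excluded in Steps 1 and 2. The numbers $\varepsilon^{c'}\omega^{ws'}$ are units away from $p$. As $\omega$ is not a root of unity, $1-\varepsilon^{c'}\omega^{ws'}\ne0$, and different $w$ give different numbers $\varepsilon^{c'}\omega^{ws'}$. So $\varepsilon^{c'}\omega^{ws'}$ and $1-\varepsilon^{c'}\omega^{ws'}$ would be $T$-units with sum $1$ for infinitely many $w$, contradicting [U]. So infinitely many $\mathfrak l$, hence infinitely many $l$, occur. There are finitely many $\kappa$. $\square$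

**From here to the end of Section 10, $A\ne0$ is isotrivial-free.**

## 5. The group $G_l$ and its Nori envelope

We need to know how $G_l$ is built. For $l$ large put, in the notation of [N],
$$\Gamma_l=G_l^+,\qquad N=N_l=\tilde G_l,\qquad d=\dim N,\qquad C_l=C_{G_l}(N).$$
Conjugation by $G_l$ permutes the set $X_{G_l}$ of elements $x$ with $x^l=1$. So $\Gamma_l$ is normal in $G_l$, $G_l$ normalizes $N$, and $C_l$ is normal in $G_l$. By [Z] and Clifford, $V_l$ is a semisimple $\Gamma_l$-module, and so is $V_l\otimes\bar{\mathbb F}_l$ ($\mathbb F_l$ is perfect). In the simplest picture $G_l=GL_2(\mathbb F_l)$, one has $\Gamma_l=SL_2(\mathbb F_l)$, $N=SL_2$, and $C_l$ is the group of scalars. In general $G_l$ is, up to bounded index, the product of a semisimple part $\Gamma_l$ and a part $C_l$ of order prime to $l$.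

**(5.1)** *$N$ is connected semisimple, and $V^N=V^{\Gamma_l}$ over $\bar{\mathbb F}_l$.* For $x\in X_{G_l}$, $\log x$ is a polynomial in $x-1$ without constant term, equal to $(x-1)$ times a unit, and $x=\exp\log x$. So $x$, $\log x$ and $\{x^t\}$ have the same invariant subspaces and the same fixed vectors. Hence $V^N=V^{\Gamma_l}$, and $V\otimes\bar{\mathbb F}_l$ is a semisimple $N$-module. $N$ is generated by connected groups, so it is connected. Its unipotent radical acts trivially on every simple submodule, hence is trivial, so $N$ is reductive. It is generated by unipotents, so it has no nontrivial torus quotient and is semisimple.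

**(5.2)** *For $l$ large, $|Z(N)|\le2^n$ and $|Z(N)|$ is prime to $l$; $\Gamma_l=N(\mathbb F_l)^+$ is the image of $N_{sc}(\mathbb F_l)$; $[N(\mathbb F_l):\Gamma_l]\le2^n$; $|\Gamma_l|\ge2^{-n}(l-1)^d$; $\Gamma_l$ is perfect, with nonabelian composition factors in $\Sigma_l$.* As $N\subset SL(V)$, its rank is $<n$. The center of a simply connected simple group of rank $r$ has order $r+1$ in type $A_r$ and at most $4$ otherwise ($4$ only for types $D_r$, $r\ge4$; $3$ for $E_6$; at most $2$ for the others). This is always $\le2^r$ and prime to $l$ if $l>\max(n,3)$. So the center of $N_{sc}$ has order $\le2^n$ prime to $l$, and so has its image $Z(N)$. The kernel $Z'$ of $N_{sc}\to N$ is étale, central, of order $\le2^n$ prime to $l$.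

The group $H^1(\mathbb F_l,Z')$ consists of the Frobenius coinvariants of $Z'$, so its order is $\le2^n$ and prime to $l$. In the exact sequence $N_{sc}(\mathbb F_l)\to N(\mathbb F_l)\to H^1(\mathbb F_l,Z')$ the last map is a homomorphism ($Z'$ is central), so the elements of order $l$ of $N(\mathbb F_l)$ map to $0$ and lift to $N_{sc}(\mathbb F_l)$. Conversely $N_{sc}(\mathbb F_l)$ is generated by unipotents [St], whose images are unipotent in $GL_n$, so of order dividing $l$. Thus $N(\mathbb F_l)^+$, which is $\Gamma_l$ by [N], is the image of $N_{sc}(\mathbb F_l)$. The index bound follows from the exact sequence (in particular $\Gamma_l$ is normal in $N(\mathbb F_l)$), the order bound from [N], and the last assertion from [St].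

**(5.3)** *All $l$-elements of $G_l$ lie in $\Gamma_l$. Every coset of $\Gamma_l$ in $G_l$ contains an element of order prime to $l$. $Z_l:=C_l\cap\Gamma_l$ is contained in $Z(N)$, is central in $C_l$, and has order $\le2^n$ prime to $l$. $|C_l|$ is prime to $l$.* An $l$-element $g$ has $g^l=1$, so $g\in\Gamma_l$. The parts of $g\in G_l$ are powers of $g$; the $l$-part is in $\Gamma_l$, so the prime-to-$l$ part is in $g\Gamma_l$. Since $\Gamma_l\subset N$, elements of $Z_l$ are central in $N$, and $C_l$ centralizes $N\supset Z_l$; now use (5.2). An $l$-element of $C_l$ lies in $\Gamma_l\cap C_l=Z_l$, so it is trivial, and Cauchy's theorem applies.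

**(5.4)** *$[G_l:\Gamma_lC_l]\le c_1$, $c_1$ an integer depending only on $n$.* $G_l/C_l$ embeds in the group of $\mathbb F_l$-automorphisms of $N$. Those which are inner over $\bar{\mathbb F}_l$ form $N^{ad}(\mathbb F_l)$, of index at most the order of the automorphism group of the Dynkin diagram, which is $\le n!$. Now $|N^{ad}(\mathbb F_l)|\le(l+1)^d$, while the image $\Gamma_l/Z_l$ of $\Gamma_l$ has order $\ge4^{-n}(l-1)^d$ by (5.2) and (5.3). So the index is $\le n!\,4^n((l+1)/(l-1))^d\le n!\,4^n2^{n^2}=:c_1$.

**(5.5)** *$N$ is closed in $\mathbb A^{n^2}$ and $\deg N\le D_0$, an integer depending only on $n$.* This will make all point counts uniform in $l$. $N$ is closed in $SL(V)$, which is closed in $\mathbb A^{n^2}$. For $x_1,\dots,x_m\in X_{G_l}$ let $Y\subset N$ be the closure of the image of $(t_i)\mapsto x_1^{t_1}\cdots x_m^{t_m}$; it is irreducible and contains $1$. Start with $m=0$, $Y=\{1\}$. If for some $x\in X_{G_l}$ the closure of $Y\{x^t\}$ is larger than $Y$, its dimension is larger by exactly $1$, and we append $x$. Otherwise $Y$ is stable under right multiplication by all $x^t$, hence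 by $N$, so $Y=N$. So we end with $m=d$ and a dominant map $\phi:\mathbb A^d\to N$ whose coordinates are polynomials of degree $\le d(n-1)\le n^3$.

The intersection of the irreducible variety $N$ with $d$ general affine hyperplanes consists of $\deg N$ points, all in a given dense open subset of $N$ contained in the image of $\phi$. Their preimages in $\mathbb A^d$ are nonempty, disjoint and closed, and together form the zero set of $d$ polynomials of degree $\le n^3$. By [B] this zero set has at most $(n^3)^d$ components. So $\deg N\le(n^3)^{n^2}=:D_0$.

## 6. Geometric monodromy, and the central twist $z_l$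

The group $C_l$ has order prime to $l$ but is otherwise uncontrolled. The next lemma says that over $\mathbb F$, after a finite extension that does not depend on $l$, it is not seen at all.

**Lemma 6.1.** There are a finite Galois $L_1/K$ and $l_0$ with $\rho_l(G_{L_1\mathbb F})\subset\Gamma_l$ for all $l\ge l_0$.

*Proof.* **Step 1: a smooth projective model.** The purpose is to have a finitely generated fundamental group. Fix $r\ge3$ prime to $p$ and $K_1=K(A[r])$, with finite constant field $k_1$. As $k_1$ is perfect and algebraically closed in $K_1$, the extension $K_1/k_1$ is regular. Let $Y_0$ be a projective, geometrically integral $k_1$-scheme with function field $K_1$. By de Jong there is a generically étale alteration $X'\to Y_0\otimes\mathbb F$ with $X'$ smooth, projective and irreducible over $\mathbb F$. Both $X'$ and the morphism are given by finitely many equations, so they are defined over a finite field $k'\supset k_1$: there is $X_0'\to Y_0\otimes k'$ with $X_0'\otimes_{k'}\mathbb F=X'$. Then $X_0'$ is smooth, projective and geometrically connected over $k'$, and its function field $K'$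 is a finite separable extension of $K_1k'$, hence of $K$.

**Step 2: no ramification modulo $\Gamma_l$.** At a discrete valuation of $K'$ inertia acts on $A[l]$ by elements with $(g-1)^2=0$ [Geo], so $g^l-1=(g-1)^l=0$ and $g\in\Gamma_l$. So the map $G_{K'}\to G_l/\Gamma_l$ is unramified in codimension $1$ on $X_0'$. By purity it factors through $\alpha_l:\pi_1(X_0')\to G_l/\Gamma_l$. Let $\Pi'=\pi_1(X_0'\otimes\mathbb F)$, which is topologically finitely generated.

**Step 3: make the geometric image abelian.** By (5.3) and [J] there is an abelian normal $J_l\subset C_l$ of index $\le J(n)$. Then $J_l\Gamma_l/\Gamma_l$ has index $\le c_1J(n)$ in $G_l/\Gamma_l$, by (5.4). Let $\Pi''\subset\Pi'$ be the intersection of all (finitely many) open subgroups of index $\le c_1J(n)$. It is open, and $\alpha_l(\Pi'')\subset J_l\Gamma_l/\Gamma_l$ for all large $l$. The corresponding connected finite étale cover of $X'_0\otimes\mathbb F$ is defined over a finite field: $\Pi''=\pi_1(X_0''\otimes\mathbb F)$ with $X_0''\to X_0'\otimes k''$ finite étale and $X_0''$ geometrically connected over the finite field $k''$. Let $K''$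 be its function field.

**Step 4: a power of Frobenius acts trivially on the image.** Let $D_l=\{c\in C_l:c\Gamma_l\in\alpha_l(\Pi'')\}$. It maps onto $\alpha_l(\Pi'')$, since the classes there are represented by elements of $J_l\subset C_l$. If $c\in D_l$, then $c=j\gamma$ with $j\in J_l$, $\gamma\in\Gamma_l$, and $\gamma=j^{-1}c\in C_l\cap\Gamma_l=Z_l$. So $D_l\subset J_lZ_l$ is abelian, of order prime to $l$. Let $\varphi\in G_{K''}$ restrict to the $|k''|$-Frobenius. $\rho_l(\varphi)$ normalizes $\Gamma_l$, $C_l$ and $\alpha_l(\Pi'')$ (as $\Pi''$ is normal in $\pi_1(X_0'')$), hence $D_l$. So it permutes the at most $n$ characters of $D_l$ on $V\otimes\bar{\mathbb F}_l$. These separate the elements of $D_l$, because $D_l$ is diagonalizable and acts faithfully. Hence $\rho_l(\varphi)^{n!}$, which fixes every one of these characters, centralizes $D_l$. So $\alpha_l|_{\Pi''}$, having abelian image, factors through the coinvariants of $\varphi^{n!}$ on $\Pi''^{ab}$.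

**Step 5: these coinvariants are finite.** Let $k'''/k''$ be the extension of degree $n!$. The image of $\varphi^{n!}$ in $\pi_1(X_0''\otimes k''')$ lifts the $|k'''|$-Frobenius, so the closed group it generates maps isomorphically to $G_{k'''}\cong\hat{\mathbb Z}$ and $\pi_1(X_0''\otimes k''')=\Pi''\rtimes\overline{\langle\varphi^{n!}\rangle}$. Hence the coinvariants are $\ker(\pi_1(X_0''\otimes k''')^{ab}\to G_{k'''})$, which is finite by Katz–Lang, of order $h'$ independent of $l$. The intersection $\Pi'''$ of all open subgroups of $\Pi''$ of index $\le h'$ is open, since $\Pi''$ is topologically finitely generated, and $\alpha_l(\Pi''')=1$ for all large $l$. The preimage of $\Pi'''$ in $G_{K'\mathbb F}$ is an open subgroup of $G_{K\mathbb F}$, mapped by $\rho_l$ into $\Gamma_l$ for all large $l$. It contains $G_{L_1}\cap G_{K\mathbb F}=G_{L_1\mathbb F}$ for some finite Galois $L_1/K$. $\square$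

**Corollary 6.2.** For $l$ large, $V^N=V^{\Gamma_l}=0$ over $\bar{\mathbb F}_l$. In particular $N\ne1$.

*Proof.* By (5.1) and Lemma 6.1, $V^N=V^{\Gamma_l}\subset A[l](L_1\mathbb F)\otimes\bar{\mathbb F}_l$, which is $0$ by 3.3. As $V\ne0$, $N\ne1$. $\square$

So over $\mathbb F$ only $\Gamma_l$ is left. The next lemma says that the arithmetic part is carried by the powers of one central element, with eigenvalues under control.

**Lemma 6.3.** (i) There are a finite Galois $L/K$ and, for $l$ large, $z_l\in C_l$ central in $G_l$, of order prime to $l$, with $\rho_l(\tau)\in\Gamma_lz_l^{\delta_L(\tau)}$ for all $\tau\in G_L$. (ii) There is a finite set $\Lambda$ of nonzero algebraic numbers, integral and units away from $p$, such that for every number field $M_1\supset\Lambda$, every large $l$ and every place $\mathfrak l\mid l$ of $M_1$, all eigenvalues of $z_l$ are reductions modulo $\mathfrak l$ of elements of $\Lambda$.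

*Proof.* (i) Let $\varphi\in G_{L_1}$ with $\delta_{L_1}(\varphi)=1$. As $\Gamma_lC_l$ is normal in $G_l$ of index $\le c_1$, $\rho_l(\varphi)^{c_1!}=\gamma z'$ with $\gamma\in\Gamma_l$, $z'\in C_l$. For $\tau\in G_K$ the commutator $\tau\varphi\tau^{-1}\varphi^{-1}$ lies in $G_{L_1}$ and is trivial on $\mathbb F$, so it is in $G_{L_1\mathbb F}$. Hence $\rho_l(\varphi)$ is central modulo $\Gamma_l$, and so is $z'$.

To make $z'$ truly central, let $y\in G_l$ and $yz'y^{-1}=\zeta z'$. Then $\zeta\in\Gamma_l\cap C_l=Z_l$, so $\zeta$ commutes with $z'$ and $\zeta^{(2^n)!}=1$. So $z_l:=z'^{(2^n)!}$ is central in $G_l$; its order is prime to $l$ by (5.3). With $R=c_1!\,(2^n)!$ we have $\rho_l(\varphi^R)\in\Gamma_lz_l$, since $\gamma$ and $z'$ commute. Let $L=L_1\cdot\mathbb F_{Q_1^R}$, where $\mathbb F_{Q_1}$ is the constant field of $L_1$; $L/K$ is Galois. For $\tau\in G_L$ with $\delta_L(\tau)=m$ we have $\delta_{L_1}(\tau)=Rm$, so $\tau\varphi^{-Rm}\in G_{L_1\mathbb F}$ and $\rho_l(\tau)\in\Gamma_lz_l^m$.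

(ii) The idea is to compare determinants with a Frobenius element. Choose a model $X$ for $A$ and $L$, any closed point $x$, and put $F_0=F_x^{[L:K]}\in G_L$, $d_0=\delta_L(F_0)\in\mathbb Z_{>0}$. Its eigenvalues on $T_lA$ are algebraic numbers independent of $l$, integral and units away from $p$. We have $\rho_l(F_0)\in\Gamma_lz_l^{d_0}$. A $z_l$-eigenspace $V_\lambda\subset V\otimes\bar{\mathbb F}_l$ is $G_l$-stable, and $\Gamma_l$ has determinant $1$ on it because it is perfect. So $\lambda^{d_0\dim V_\lambda}=\det(\rho_l(F_0)|V_\lambda)$ is the reduction of a product $\pi$ of $\dim V_\lambda$ eigenvalues of $F_0$. Let $\Lambda$ be the set of all roots of all $T^{d_0j}-\pi$, $1\le j\le n$, $\pi$ a product of $j$ eigenvalues of $F_0$. A field $M_1\supset\Lambda$ contains all $\pi$, and these polynomials split in it. So their roots modulo $\mathfrak l$ are reductions of elements of $\Lambda$, and $\lambda$ is such a root. $\square$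

## 7. Independence of the groups $\Gamma_l$

For (a) we need the second Borel–Cantelli lemma, so the events for different $l$ must be independent. Test 2 showed that this may fail; it holds for the semisimple parts.

**Lemma 7.1.** There is $l_1$ such that, with $\rho=(\rho_l)_{l\ge l_1}$ and $\Pi=\prod_{l\ge l_1}\Gamma_l$, one has $\Pi\subset\rho(G_{L\mathbb F})\subset\rho(G_L)$, $L$ as in Lemma 6.3.

*Proof.* **Step 1: composition factors.** The group $G_l/\Gamma_l$ has the normal subgroup $\Gamma_lC_l/\Gamma_l\cong C_l/Z_l$ with quotient of order $\le c_1$, and $C_l$ has an abelian normal subgroup of index $\le J(n)$. So nonabelian composition factors of $G_l/\Gamma_l$ have order $\le\max(c_1,J(n))$. Groups in $\Sigma_l$ have order divisible by $l$. Choose $l_1>\max(c_1,J(n),[L:K],5,p)$ large.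

**Step 2: finitely many primes, by Goursat.** For a finite set $I$ of primes $\ge l_1$ let $\mathcal G_I$ be the image of $G_K$ in $\prod_IG_l$. For $l\in I$ let $R_l\lhd G_l$ be the kernel of $\mathcal G_I\to\mathcal G_{I\smallsetminus l}$. By Goursat $G_l/R_l$ is a quotient of $\mathcal G_{I\smallsetminus l}$. The composition factors of the latter are composition factors of the $G_{l'}$, $l'\in I\smallsetminus l$: project successively to fewer primes; each kernel is a normal subgroup of some $G_{l'}$. Suppose $\Gamma_l\not\subset R_l$. Then $\Gamma_l/(\Gamma_l\cap R_l)$ is nontrivial, perfect and normal in $G_l/R_l$. It has a nonabelian composition factor, which is in $\Sigma_l$ and is a composition factor of some $G_{l'}$, $l'\ne l$. It comes either from $\Gamma_{l'}$, and so lies in $\Sigma_{l'}$, contradicting [S]; or from $G_{l'}/\Gamma_{l'}$, and so has order $\le\max(c_1,J(n))<l$, although $l$ divides its order. So $\Gamma_l\subset R_l$ for all $l\in I$, hence $\mathcal G_I\supset\prod_I\Gamma_l$. As $\rho(G_K)$ is compact, $\Pi\subset\rho(G_K)$.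

**Step 3: pass to $G_L$ and $G_{L\mathbb F}$.** The group $\Pi/(\Pi\cap\rho(G_L))$ has order $\le[L:K]<l_1$, while each $\Gamma_l$ is generated by elements of order $l\ge l_1$; so it is trivial and $\Pi\subset\rho(G_L)$. Finally $\rho(G_L)/\rho(G_{L\mathbb F})$ is abelian and $\Pi$ is topologically perfect, so $\Pi\subset\rho(G_{L\mathbb F})$. $\square$

## 8. Semisimple automorphisms and the coset $Ny$

A coset of $\Gamma_l$ in $G_l$ is $\Gamma_ly$ with $y$ of order prime to $l$ (5.3), and it sits in the algebraic coset $Ny$. We now study generic elements of $Ny$. In this section $l>2n^2$, $N\subset GL(V)$ is a connected semisimple group over $\bar{\mathbb F}_l$, $N\ne1$, and $y\in GL(V)$ has finite order prime to $l$ and normalizes $N$.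

**Setup.** By [St] there are a Borel subgroup $B$ and a maximal torus $T\subset B$ of $N$, both $y$-stable. Let $y$ act on $X(T)$ and $X_*(T)$ by conjugation, compatibly with the pairing; then $\mathrm{Ad}(y)\mathfrak n_\alpha=\mathfrak n_{y\alpha}$. Put
$$S=(T^y)^0,\qquad \xi=\sum_{\alpha>0}\alpha^\vee .$$
Since $y$ permutes the positive roots, it fixes $\xi$, so $\xi\in X_*(T)^y=X_*(S)$. Moreover $\langle\alpha,\xi\rangle=2\,\mathrm{ht}(\alpha)\ne0$ for every root. So every root is nontrivial on $S$, $S\ne1$, and the connected reductive group $C_N(S)\supset T$ has no roots: $C_N(S)=T$. Let $\mathfrak n=\mathrm{Lie}\,N=\mathfrak t\oplus\bigoplus\mathfrak n_\alpha$. As $y$ acts on $\mathfrak t=X_*(T)\otimes\bar{\mathbb F}_l$ with order prime to $l$, taking invariants commutes with reduction and $\mathfrak t^y=X_*(T)^y\otimes\bar{\mathbb F}_l=\mathrm{Lie}\,S$.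

**Example 8.1.** Let $N=SL_2\times SL_2$ on $V=k^2\oplus k^2$, $k=\bar{\mathbb F}_l$, and let $y$ swap the summands. Then $S$ is the diagonal torus in $T=\mathbb G_m^2$. The two positive roots have the same restriction to $S$ and are swapped by $y$. If $X$ spans the positive root space of $\mathfrak{sl}_2$, the $S$-weight space is spanned by $(X,0),(0,X)$, and $\mathrm{Ad}\,y$ has on it the eigenlines of $(X,X)$ and $(X,-X)$, with eigenvalues $1$ and $-1$. The next two assertions say that this is typical.

**(8.1)** *If $\alpha|_S=\beta|_S$ for roots $\alpha,\beta$, then they are in one $y$-orbit.* Let $k$ be the order of $y$ on $X(T)$. For $\eta\in X_*(T)$,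
$$\Big\langle\sum_{i<k}y^i(\alpha-\beta),\eta\Big\rangle=\Big\langle\alpha-\beta,\sum_{i<k}y^{-i}\eta\Big\rangle=0,$$
since $\sum y^{-i}\eta\in X_*(T)^y=X_*(S)$. So $\Theta:=\sum y^i\alpha=\sum y^i\beta$, and $\Theta\ne0$ as $\langle\Theta,\xi\rangle=k\langle\alpha,\xi\rangle\ne0$. For an inner product invariant under the Weyl group $W$ and $y$, $\sum_i(y^i\alpha,\beta)=(\Theta,\beta)=\frac1k(\Theta,\Theta)>0$, the second equality because $\Theta$ is $y$-invariant. So $(y^i\alpha,\beta)>0$ for some $i$. If $y^i\alpha\ne\beta$, then $\beta-y^i\alpha$ is a root. It is trivial on $S$, since $y$ fixes $S$ pointwise. This contradicts the setup.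

**(8.2)** *The joint eigenspaces of $(S,\mathrm{Ad}\,y)$ on $\bigoplus\mathfrak n_\alpha$ are lines.* By (8.1) each $S$-weight space there is $\bigoplus_i\mathfrak n_{y^i\alpha}$ over one orbit, of length $k'\le n^2<l$. $\mathrm{Ad}\,y$ permutes these lines cyclically, so its characteristic polynomial is $T^{k'}-c$ with $c\ne0$, which is separable as $l\nmid k'$.

**(8.3)** *There is a dense open $\mathcal U\subset Ny$ each of whose elements is $N$-conjugate to some $sy$, $s\in S$, with $V^{sy}\subset V^S$.* The elements of $S$ commute with the semisimple element $y$; decompose $V=\bigoplus V_{\chi,\mu}$ by $S$-weights $\chi$ and $y$-eigenvalues $\mu$. Let $S^\circ\subset S$ be the dense open set of $s$ with $\chi(s)\mu\ne1$ whenever $\chi\ne1$, for the pairs $(\chi,\mu)$ on $V$ and on $\bigoplus\mathfrak n_\alpha$. For $s\in S^\circ$, $V^{sy}=V_{1,1}\subset V^S$. Since all roots are nontrivial on $S$, also $\mathfrak n^{sy}=\mathfrak t^y=\mathrm{Lie}\,S$. The map $N\times S^\circ\to Ny$, $(g,s)\mapsto gsyg^{-1}$, has at $(1,s)$ the right-trivialized differential $(X,Y)\mapsto(1-\mathrm{Ad}(sy))X+Y$, as one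 sees by expanding $(1+\epsilon X)(1+\epsilon Y)sy(1-\epsilon X)$. As $\mathrm{Ad}(sy)$ is semisimple with fixed space $\mathrm{Lie}\,S$, we have $\mathfrak n=(1-\mathrm{Ad}(sy))\mathfrak n\oplus\mathrm{Lie}\,S$. So the differential is surjective, the map is dominant, and its image contains a dense open set.

## 9. Common fixed vectors have codimension at least $e$

The naive count failed in Test 3 because one element may always have a fixed vector. What saved us there was that a generic $x_1$ had a single fixed line. In general $V^{x_1}$ is larger: already for two copies of the module of Test 3, the generic $x_1$ fixes all $(ah,bh)$, infinitely many lines. But all these vectors have the same stabilizer up to finite index. This is the idea: for generic $x_1$, *the Lie algebras of the stabilizers of its fixed vectors form a finite set*, by (8.2). Any $x_j$ fixing the same $v$ normalizes this Lie algebra, and the normalizers have codimension at least $2$. For the last point we need the following.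

**Lemma 9.1.** With $N$ as in Section 8, a connected closed subgroup $M\subset N$ of codimension $1$ is parabolic.

*Proof.* Let $\bar C$ be the closure of an orbit $\cong N/M$ in some projective space (Chevalley), and $\tilde C$ its normalization, on which $N$ acts. Suppose $N/M$ is not complete. The complement of the orbit is finite, nonempty and $N$-stable, and so is its preimage in $\tilde C$; the connected group $N$ fixes a point $c$ of this preimage. It acts on each $\mathfrak m_c^i/\mathfrak m_c^{i+1}$ by a character, which is trivial because $N$ is perfect. Hence it acts unipotently on $\mathcal O_c/\mathfrak m_c^i$, hence trivially, because a perfect unipotent group is trivial. So $N$ acts trivially on $\mathcal O_c$ and on $\tilde C$. This contradicts transitivity on a $1$-dimensional orbit. So $N/M$ is complete. $\square$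

**Proposition 9.2.** Let $N\subset GL(V)$ and $l$ be as in Section 8, and assume $V^N=0$. Let $e\ge2$ and let $y_1,\dots,y_e$ be of finite order prime to $l$ normalizing $N$. Then
$$Z=\Big\{(x_i)\in\prod_iNy_i:\ \exists v\ne0,\ x_iv=v\ \forall i\Big\}$$
has codimension $\ge e$ in $\prod_iNy_i$.

*Proof.* **Step 1: fix one generic coordinate.** Let $\mathcal U_i\subset Ny_i$ be as in (8.3). The part of $Z$ with $x_i\notin\mathcal U_i$ for all $i$ has codimension $\ge e$. So, by symmetry, it suffices to show: for fixed $x=x_1\in\mathcal U_1$ the set of $(x_2,\dots,x_e)$ with $(x,x_2,\dots,x_e)\in Z$ has codimension $\ge2(e-1)\ge e$. Conjugating all $x_i$ by an element of $N$ preserves each $Ny_i$ and $Z$. So we may assume $x=sy$ with $y=y_1$, $s\in S$ and $V^x\subset V^S$.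

**Step 2: finitely many stabilizer Lie algebras.** Let $0\ne v\in V^x$, $Q=\mathrm{Stab}_N(v)$ (reduced), $\mathfrak q=\mathrm{Lie}\,Q$. Then $S\subset Q$ and $xQx^{-1}=Q$, so $\mathfrak q$ is stable under $\mathrm{Ad}(S)$ and $\mathrm{Ad}(x)$, hence under $\mathrm{Ad}(y)$. For the torus $S$ we have $\mathfrak q^S=\mathrm{Lie}(C_Q(S))$, and $C_Q(S)=Q\cap T=\bigcap_\chi\ker\chi$ over the $T$-weights $\chi$ occurring in $v$: finitely many possibilities. The part of $\mathfrak q$ with nontrivial $S$-weights lies in $\bigoplus\mathfrak n_\alpha$ and is stable under $S$ and $\mathrm{Ad}\,y$, so it is a sum of joint eigenlines (8.2): finitely many possibilities. So $\mathfrak q$ lies in a finite set depending only on $x$.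

**Step 3: reduce to a codimension bound.** If $x_jv=v$ for $j\ge2$, then $x_jQx_j^{-1}=Q$ and $\mathrm{Ad}(x_j)\mathfrak q=\mathfrak q$. Two elements of $Ny_j$ with this property differ by left multiplication by an element of $M_{\mathfrak q}=\{g\in N:\mathrm{Ad}(g)\mathfrak q=\mathfrak q\}$. So $x_j$ lies in one coset of $M_{\mathfrak q}$, determined by $\mathfrak q$ and $j$. Hence the set in Step 1 is contained in a finite union of products of $e-1$ cosets, and it suffices to show $\operatorname{codim}M_{\mathfrak q}\ge2$.

**Step 4: if $\operatorname{codim}M_{\mathfrak q}\le1$, it contains $B$ or the opposite Borel subgroup $B^-\supset T$.** This is clear if $M_{\mathfrak q}=N$. Otherwise $P=M_{\mathfrak q}^0$ is parabolic (Lemma 9.1). It contains $S$, as $S$ is connected and $S\subset Q\subset M_{\mathfrak q}$. A maximal torus of $P$ containing $S$ is a maximal torus of $N$ contained in $C_N(S)=T$, so $T\subset P$. Since $\dim N/P=1$, exactly one root is missing from $P$. If it is negative, $P\supset B$; if it is positive, $P\supset B^-$. The two cases are symmetric (replace $\xi$ by $-\xi$), so let $B\subset M_{\mathfrak q}$.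

**Step 5: then $v$ is fixed by $U=R_u(B)$.** Put $h=d\xi(1)\in\mathrm{Lie}\,S\subset\mathfrak q$. As $\mathfrak q$ is stable under $\mathrm{ad}(\mathrm{Lie}\,B)$, for $\alpha>0$ and $X\in\mathfrak n_\alpha$ we get $[X,h]=-2\,\mathrm{ht}(\alpha)X\in\mathfrak q$. Here $2\,\mathrm{ht}(\alpha)\ne0$ in $\mathbb F_l$: there are positive roots of every height from $1$ to $\mathrm{ht}(\alpha)$, so the height is at most the number of positive roots, which is $\le n^2$, and $l>2n^2$. So $\mathrm{Lie}\,U\subset\mathfrak q$. By [CGP], $U_Q(\xi)=Q\cap U$ is smooth with Lie algebra $\mathfrak q\cap\mathrm{Lie}\,U=\mathrm{Lie}\,U$, so it has dimension $\dim U$, $U\subset Q$, and $v\in V^U$.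

**Step 6: then $v$ is fixed by $N$.** As $T$ normalizes $U$, the nonzero $T$-components $v_\chi$ of $v$ are in $V^U$. We claim $\langle\chi,\alpha^\vee\rangle\ge0$ for $\alpha>0$. Let $W'$ be the span of the orbit of $v_\chi$ under the group generated by $T,U_\alpha,U_{-\alpha}$. The big cell $U_{-\alpha}TU_\alpha$ is dense in this group, so $W'$ is spanned by $U_{-\alpha}v_\chi$, and its weights are of the form $\chi-i\alpha$, $i\ge0$. They are permuted by the reflection $s_\alpha$, so $s_\alpha\chi=\chi-\langle\chi,\alpha^\vee\rangle\alpha$ is of this form, which is the claim. As $v\in V^S$ and $V^S$ is $T$-stable, each $\chi$ is trivial on $S$, so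
$$0=\langle\chi,\xi\rangle=\sum_{\alpha>0}\langle\chi,\alpha^\vee\rangle$$
with all terms $\ge0$. Hence all terms vanish and $\chi=0$, since $N$ is semisimple. So $v$ is fixed by $B=TU$. The orbit map $N/B\to V$ from a complete connected variety to an affine space is constant, so $v\in V^N=0$, a contradiction. $\square$

By Test 3 the bound is attained for $e=2$.

**Proposition 9.3.** Let $e\ge2$. There is $C=C(n,e)$ such that for $l$ large and all $y_1,\dots,y_e\in G_l$, the proportion of $(g_i)\in\Gamma_l^e$ for which $g_1y_1,\dots,g_ey_e$ have a common nonzero fixed vector in $V_l$ is at most $Cl^{-e}$.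

*Proof.* Changing $y_i$ within $\Gamma_ly_i$ only translates $g_i$, so by (5.3) we may take $y_i$ of order prime to $l$. By Corollary 6.2, $V^N=0$ and $N\ne1$. The set $\{(g_i)\in N^e:(g_iy_i)\in Z\}$ is closed in $N^e\subset\mathbb A^{en^2}$: it is defined by the $\binom{en}n$ maximal minors, of degree $\le n$, of the $en\times n$ matrix with blocks $g_iy_i-1$. By [B] and (5.5), its degree is at most $D_0^e\,n^{\binom{en}n}$. By Proposition 9.2 its dimension is $\le ed-e$. So by [B] it has at most $C'l^{ed-e}$ points over $\mathbb F_l$, while $|\Gamma_l|^e\ge2^{-ne}(l-1)^{ed}$ by (5.2). Since $(l/(l-1))^{ed}\le2^{en^2}$, the proportion is at most $C'2^{ne+en^2}l^{-e}$. $\square$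

**Proof of Theorem A (b).** Let $A$ be isotrivial-free. For Haar-random $\sigma\in G_K^e$ the tuple $(\rho_l(\sigma_i))$ is uniform in $G_l^e$, a union of cosets of $\Gamma_l^e$. So $P(A(\tilde K(\sigma))[l]\ne0)\le Cl^{-e}$ for $l$ large, which is summable. By the first Borel–Cantelli lemma almost surely only finitely many $l$ have $A(\tilde K(\sigma))[l]\ne0$. By the given part (c), almost surely $A(\tilde K(\sigma))[l^\infty]$ is finite for every prime $l$, including $p$. So $A_{\mathrm{tor}}(\tilde K(\sigma))$ is finite. Together with Section 3 and Proposition 4.1 this proves (b). $\blacksquare$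

## 10. The lower bound $c/l$ from a split torus

Test 4 tells us that we need primes $l$ for which eigenvalues are rational and are high powers. To bring number fields into play, we represent the cosets of $\Gamma_l$ by Frobenius elements, whose eigenvalues do not depend on $l$. But which Frobenius element? The torus $S$ of Section 8 depends on a choice of $B\supset T$, and for a bad base point (say $y=1$, where $S=T$ is an arbitrary maximal torus) rationality of the eigenvalues of $y$ says nothing about $S$. The idea is to take a Frobenius element with *as many distinct eigenvalues as possible*. It is then so generic in its coset that $S$ is its connected centralizer, and $S$ splits as soon as these eigenvalues are rational.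

Let $L,z_l,\Lambda$ be as in Lemma 6.3 and $X$ a model for $A$ and $L$. Write $\mathrm{ev}(g)$ for the number of distinct eigenvalues of $g$.

**Proposition 10.1.** There is $c=c(n)>0$ and, for each $\kappa\in\mathrm{Gal}(L/K)$, a set $\mathcal P_\kappa$ of primes of positive density (all the primes, up to finitely many, that split completely in some number field) such that for all $l\in\mathcal P_\kappa$ and *all* $\sigma\in G_K$ mapping to $\kappa$: the proportion of $g\in\Gamma_l$ such that $g\rho_l(\sigma)$ has a nonzero fixed vector in $V_l$ is at least $c/l$.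

*Proof.* **Step 1: choose the base point of the coset.** Let $E(\kappa)$ be the maximum of $\mathrm{ev}(F_x)$ (eigenvalues on $T_lA$) over all pairs $(x,F_x)$ with $F_x\mapsto\kappa$; fix $(x,F_x)$ attaining it. Let $f=f_l$ be the prime-to-$l$ part of $\rho_l(F_x)$. It is semisimple, has the eigenvalues of $F_x$ modulo $l$, and $f\in\Gamma_l\rho_l(F_x)$ by (5.3). For $l$ large distinct eigenvalues stay distinct, and $\mathrm{ev}(f)=E(\kappa)$.

**Step 2: $f$ is generic in $Nf$.** The purpose is to show that $E_l:=\max_{g\in N}\mathrm{ev}(gf)$ equals $E(\kappa)$ for $l$ large. Clearly $E_l\ge E(\kappa)$. For $l>n$, $\mathrm{ev}(g')$ is the rank of the matrix $(\mathrm{tr}\,g'^{\,i+j})_{0\le i,j<n}$: if $\lambda$ runs through the distinct eigenvalues, with multiplicities $m_\lambda$, then $\mathrm{tr}\,g'^{\,i+j}=\sum_\lambda\lambda^im_\lambda\lambda^j$, a product of a Vandermonde matrix, an invertible diagonal matrix ($m_\lambda\ne0$ in $\mathbb F_l$) and a transposed Vandermonde matrix. So some $E_l\times E_l$ minor, of degree $\le2n^2$ in $g$, is not identically $0$ on $Nf$. By [B] it vanishes at at most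 $2n^2D_0l^{d-1}$ points $gf$ with $g\in N(\mathbb F_l)$, and for $l$ large this is $<|\Gamma_l|$. So some $g\in\Gamma_l$ has $\mathrm{ev}(gf)=E_l$.

For $l>[L:K]$ we have $\Gamma_l\subset\rho_l(G_L)$, since $\Gamma_l/(\Gamma_l\cap\rho_l(G_L))$ has order $<l$ and $\Gamma_l$ is generated by elements of order $l$. As $gf\in\Gamma_l\rho_l(F_x)$, we get $gf=\rho_l(\tau F_x)$ with $\tau\in G_L$. Apply [Ch] to the finite Galois extension $L(A[l])/K$, unramified over $X$: there are a closed point $x'$ and a Frobenius element $F_{x'}$ with the same restriction to $L(A[l])$ as $\tau F_x$. So $F_{x'}\mapsto\kappa$ and $\rho_l(F_{x'})=gf$. The characteristic polynomial of $F_{x'}$ has at least as many distinct roots as its reduction, so $E_l\le\mathrm{ev}(F_{x'})\le E(\kappa)$.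

**Step 3: the torus $S$ is $C_N(f)^0$, and it splits when the eigenvalues of $f$ are rational.** Apply Section 8 to $y=f$: we get $B\supset T$, $S=(T^f)^0\ne1$, $C_N(S)=T$. For generic $s\in S$, $\mathrm{ev}(sf)$ is the number of pairs ($S$-weight, $f$-eigenvalue) occurring in $V$, so there are at most $E_l=E(\kappa)$ pairs. Since $f$ has $E(\kappa)$ eigenvalues, on each $f$-eigenspace $V_\mu$ the torus $S$ acts by scalars, through one character $\chi_\mu$. The group $H=C_N(f)^0$ preserves each $V_\mu$, so $S$ is central in $H$ and $H\subset C_N(S)=T$. Hence $H\subset(T^f)^0=S$, and $H=S$. Thus $S=C_N(f)^0$ is defined over $\mathbb F_l$. If all $\mu\in\mathbb F_l$, the $V_\mu$ are defined over $\mathbb F_l$ and $S$ embeds over $\mathbb F_l$ in $\prod_\mu\mathbb G_m$; hence $S$ is split. Let $s_0=\dim S\ge1$, and fix $\mu$ with $\chi_\mu\ne1$.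

**Step 4: $\chi_\mu$ takes all $D$-th powers as values.** The purpose is to bound the obstruction of Test 4 independently of $l$. Write $\chi_\mu=\chi_0^{a'l^i}$ with $\chi_0$ primitive and $l\nmid a'$. On points, $\{\chi_\mu=1\}=\{\chi_0^{a'}=1\}$ has $a'$ irreducible components, as $\ker\chi_0$ is connected. Now $S$ is a component of $N\cap\{g:gf=fg\}$, so $\deg S\le D_0$ by [B]. The set $\{\chi_\mu=1\}$ is a section of $S$ by a hyperplane (a diagonal matrix coefficient on $V_\mu$ equals $1$), so $a'\le D_0$. If $S$ is split, $\chi_0$ maps $S(\mathbb F_l)$ onto $\mathbb F_l^\times$ and $\chi_\mu(S(\mathbb F_l))=(\mathbb F_l^\times)^{a'}$. Put $S^+=S(\mathbb F_l)\cap\Gamma_l$, of index $\le2^n$ in $S(\mathbb F_l)$ by (5.2). With $D=D_0!\,(2^n)!$,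
$$(\mathbb F_l^\times)^D\subset\chi_\mu(S^+).\tag{10.1}$$

**Step 5: choose the primes.** Let $M$ be a number field containing $\Lambda$, all eigenvalues of $F_x$, and $D$-th roots of all these numbers. $\mathcal P_\kappa$ is the set of large $l$ splitting completely in $M$. For $l\in\mathcal P_\kappa$ the residue fields of $M$ at $l$ are $\mathbb F_l$, so all eigenvalues $\mu$ of $f$ and all eigenvalues $\lambda$ of $z_l$ lie in $(\mathbb F_l^\times)^D$ (for $\lambda$ use Lemma 6.3 (ii)). In particular $S$ is split. Let $l\in\mathcal P_\kappa$ from now on.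

**Step 6: many semisimple elements with eigenvalue $1$.** Let $\sigma\mapsto\kappa$ and $m=\delta_L(\sigma F_x^{-1})\in\hat{\mathbb Z}$. By Lemma 6.3, $\Gamma_l\rho_l(\sigma)=\Gamma_lfz_l^m$, and $z_l$ commutes with $f$ and $N$. Let $\lambda\in\mathbb F_l^\times$ be an eigenvalue of $z_l$ on $V_\mu$. We have $\mu\lambda^m\in(\mathbb F_l^\times)^D$, so by (10.1) the set $\mathcal S=\{s\in S^+:\chi_\mu(s)=(\mu\lambda^m)^{-1}\}$ is nonempty. Hence it is a coset of $\ker(\chi_\mu|_{S^+})$, and
$$|\mathcal S|\ge\frac{|S^+|}{l-1}\ge2^{-n}(l-1)^{s_0-1}.\tag{10.2}$$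
For $s\in\mathcal S$ put $y_s=sfz_l^m\in\Gamma_l\rho_l(\sigma)$. It is a product of commuting elements of order prime to $l$, so it has order prime to $l$, and it has the eigenvalue $\chi_\mu(s)\mu\lambda^m=1$.

If $u\in\Gamma_l$ is an $l$-element commuting with $y_s$, and $\gamma\in\Gamma_l$, then $\gamma y_su\gamma^{-1}\in\Gamma_l\rho_l(\sigma)$, as $\Gamma_l$ is normal in $G_l$. Its prime-to-$l$ part is $\gamma y_s\gamma^{-1}$ and its $l$-part is $\gamma u\gamma^{-1}$, so it also has eigenvalue $1$. It remains to count such elements. In Test 1 with $\delta\ne1$ only $u=1$ occurs and one class has size about $l^2$.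

**Step 7: the centralizers $C_s=C_N(y_s)$.** We need their components and maximal tori. Since $z_l$ centralizes $N$, $C_s=C_N(sf)$; it is an $\mathbb F_l$-group, and $C_s^0$ is reductive [St]. $S$ is a maximal torus of $C_s^0$: a torus $S'\supset S$ in $C_s^0$ lies in $C_N(S)=T$, so it commutes with $s$ and $sf$, hence with $f$, so $S'\subset C_N(f)^0=S$. Let $k=n!$. Since $f$ permutes the fewer than $n$ simple roots, $f^k$ acts trivially on $T$. Put $\mathrm{Nm}(t)=\prod_{i<k}f^i(t)$ on $T$, where $f(t)=ftf^{-1}$. Note that $N_N(S)\subset N_N(T)$, because $T=C_N(S)$, and that $|N_N(T)/T|=|W|\le c_2$.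

*Claim (i): $[C_s:C_s^0]\le c_3$.* By conjugacy of maximal tori in $C_s^0$, $C_s=C_s^0(C_s\cap N_N(S))$, so the index is at most $[C_s\cap N_N(S):S]$. The quotient $(C_s\cap N_N(S))/(C_s\cap T)$ embeds in $W$. Moreover $C_s\cap T=T^f$. For $t\in T^f$, $t^k=\mathrm{Nm}(t)\in\mathrm{Nm}(T)\subset(T^f)^0=S$, because $\mathrm{Nm}(T)$ is connected and fixed by $f$. So $T^f/S$ is a finite diagonalizable group generated by at most $n$ elements and killed by $k$; its order is $\le k^n$. Take $c_3=c_2k^n$.

*Claim (ii): for given $s\in S$, at most $c_4$ elements $s'\in S$ have $y_{s'}$ conjugate to $y_s$ under $N$.* (For general $s\in S$ put again $y_s=sfz_l^m$, $C_s=C_N(sf)$; this is an automorphism of order prime to $l$, and the discussion above uses only $S\subset T$ and $f$.) If $ay_sa^{-1}=y_{s'}$ with $a\in N$, then $asfa^{-1}=s'f$. Both $aSa^{-1}$ and $S$ are maximal tori of $C_{s'}^0$; multiplying $a$ on the left by an element of $C_{s'}^0$, which does not change the equation, we get $a\in N_N(S)\subset N_N(T)$. Write $a=wt$ with $t\in T$ and $w$ in a fixed set of representatives of $N_N(T)/T$; as $t$ centralizes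 $S$, $w$ normalizes $S$. Now
$$s'f=w\,s\,t\,f(t)^{-1}f\,w^{-1}.$$
If $t,t_1$ belong to the same $w$ and give $s',s_1'$, then $w^{-1}s's_1'^{-1}w=t_2f(t_2)^{-1}=:\epsilon$ with $t_2=tt_1^{-1}$, and $\epsilon\in S$ because $w$ normalizes $S$. As $f$ fixes $S$ pointwise, $\epsilon^k=\mathrm{Nm}(\epsilon)=t_2f^k(t_2)^{-1}=1$. So there are at most $k^n$ possibilities for $\epsilon$, and at most $c_4:=c_2k^n$ for $s'$.

**Step 8: count.** Let $\mathcal O$ be the $\Gamma_l$-class of $y_s$, $s\in\mathcal S$. The unipotent elements $u\in C_s^0(\mathbb F_l)$ lie in $N(\mathbb F_l)^+=\Gamma_l$, commute with $y_s$, and there are $l^{\dim C_s-s_0}$ of them [St]. For each $y'=\gamma y_s\gamma^{-1}\in\mathcal O$ (one $\gamma$ chosen for each $y'$) the elements $\gamma y_su\gamma^{-1}$ have prime-to-$l$ part $y'$ and pairwise different $l$-parts. By uniqueness of the parts we obtain at least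
$$|\mathcal O|\,l^{\dim C_s-s_0}\ \ge\ \frac{|\Gamma_l|}{c_3(l+1)^{\dim C_s}}\,l^{\dim C_s-s_0}\ \ge\ c_5|\Gamma_l|\,l^{-s_0}$$
distinct elements with prime-to-$l$ part in $\mathcal O$, where we used $|C_s(\mathbb F_l)|\le c_3(l+1)^{\dim C_s}$ and $\dim C_s\le n^2$. Distinct classes $\mathcal O$ give disjoint sets, and by Claim (ii) there are at least $|\mathcal S|/c_4$ classes. With (10.2), the total is at least
$$\frac{c_5}{c_4}\,|\Gamma_l|\,l^{-s_0}\,2^{-n}(l-1)^{s_0-1}\ \ge\ c\,\frac{|\Gamma_l|}{l}$$
elements of $\Gamma_l\rho_l(\sigma)$ with eigenvalue $1$, hence with a nonzero fixed vector in $V_l$. $\square$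

**Proof of Theorem A (a).** Let $A$ be isotrivial-free. Fix $\kappa$ and $\tau_\kappa\in G_K$ over $\kappa$. For $\sigma=\tau\tau_\kappa$ with $\tau$ Haar-random in $G_L$, $\rho(\sigma)$ (with $\rho=(\rho_l)_{l\ge l_1}$) is Haar-random in $\rho(G_L)\rho(\tau_\kappa)$, a union of cosets of $\Pi=\prod_{l\ge l_1}\Gamma_l$ by Lemma 7.1. So $\rho(\sigma)$ has the same distribution as $g\rho(\sigma_0)$ with $g$ Haar-random in $\Pi$ and $\sigma_0$ an independent Haar-random element of $G_L\tau_\kappa$. For fixed $\sigma_0$ the components $g_l\rho_l(\sigma_0)$ are independent and uniform in $\Gamma_l\rho_l(\sigma_0)$. So the events "$g_l\rho_l(\sigma_0)$ has a nonzero fixed vector" are independent, with probability $\ge c/l$ for $l\in\mathcal P_\kappa$ (Proposition 10.1, which holds for every $\sigma_0$ over $\kappa$), and $\sum_{l\in\mathcal P_\kappa}1/l=\infty$. By the second Borel–Cantelli lemma, for each $\sigma_0$ almost surely infinitely many of them occur. By Fubini, almost surely $A(\tilde K(\sigma))[l]\ne0$ for infinitely many $l$. There are finitely many $\kappa$. Together with Section 3 and Proposition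 4.2 this proves (a), and Theorem A. $\blacksquare$

## 11. Fiberwise and quantitative: proof of Theorem B

The arguments for isotrivial-free $A$ used only randomness in $\Gamma_l$, and $\Gamma_l$ is already visible over $K\mathbb F$. So they work in each fiber $\Omega_\nu$, while the argument for isotrivial $A$ used the randomness of $\nu$. We take the parts in the order 2, 1, 3.

**Part 2.** Let $A$ be isotrivial-free and $e\geq2$. The group $G_l/\rho_l(G_{K\mathbb F})$ is abelian and $\Gamma_l$ is perfect, so $\Gamma_l\subset\rho_l(G_{K\mathbb F})$. So for $\sigma$ random in $\Omega_\nu$, $(\rho_l(\sigma_i))$ is uniform on a union of cosets of $\Gamma_l^e$. Proposition 9.3 applies to each coset and gives $P(A(\tilde K(\sigma))[l]\ne0)\le Cl^{-e}$ for $l$ large, with neither $C$ nor the bound for $l$ depending on $\nu$. By the first Borel–Cantelli lemma, for almost all $\sigma\in\Omega_\nu$ only finitely many $l$ occur. Summing over primes, $\sum_{l>x}l^{-e}=O(x^{1-e}/\log x)$.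

**Part 1.** We first recall a strong law. Let $\mathcal A_l$ be independent events with probabilities $p_l$, $\sum p_l=\infty$, let $N(x)$ be the number of those occurring with $l\le x$, and $m(x)=\sum_{l\le x}p_l$. Then $N(x)/m(x)\to1$ almost surely. Indeed the variance of $N(x)$ is $\le m(x)$. Let $x_j$ be minimal with $m(x_j)\ge j^2$; then $m(x_j)\le j^2+1$. For every $\eta>0$ Chebyshev's inequality gives $P(|N(x_j)-m(x_j)|\ge\eta m(x_j))\le1/(\eta^2j^2)$, so by Borel–Cantelli $N(x_j)/m(x_j)\to1$ almost surely. For $x_j\le x\le x_{j+1}$ use that $N$ and $m$ are monotone and $m(x_{j+1})/m(x_j)\to1$.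

Let $A$ be isotrivial-free and $e=1$. Decompose $\Omega_\nu$ into cosets of $G_{L\mathbb F}$, which is normal of finite index in $G_{K\mathbb F}$. On each such coset the class $\kappa\in\mathrm{Gal}(L/K)$ is constant, and $\rho(\sigma)$ is uniform on a union of cosets of $\Pi\subset\rho(G_{L\mathbb F})$ (Lemma 7.1). On each coset of $\Pi$ the events $A(\tilde K(\sigma))[l]\ne0$, $l\ge l_1$, are independent, and their probabilities satisfy $p_l\ge c/l$ for $l\in\mathcal P_\kappa$ by Proposition 10.1, which holds for all $\sigma$ over $\kappa$. Let $d_\kappa>0$ be the density of $\mathcal P_\kappa$. Then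
$$\sum_{l_1\le l\le x,\ l\in\mathcal P_\kappa}p_l\ \ge\ (c\,d_\kappa+o(1))\log\log x .$$
Apply the strong law to the events with $l\in\mathcal P_\kappa$, $l\ge l_1$, on each coset of $\Pi$, and then Fubini as in Section 10. For almost all $\sigma\in\Omega_\nu$ the $\liminf$ in the theorem is $\ge c_A:=c\min_\kappa d_\kappa>0$, and $c_A$ does not depend on $\nu$ or $\sigma$.

**Part 3.** Let $e\ge2$ and suppose $A_1\ne0$ (notation of 3.2). Choose a finite Galois $L/K$ as in Step 1 of Proposition 4.2 for $A_1$, so that for $l$ outside a finite set $G_L$ acts on $A_1[l]$ through $\delta_L$. Consider $\sigma\in G_{L\mathbb F}^e$. This is an open subgroup of $\Omega_0=G_{K\mathbb F}^e$, hence of positive measure, and $\delta_L(\sigma_i)=0$. So for almost all $l$ all of $A_1[l]\subset A[l]$ is rational over $\tilde K(\sigma)$. Thus if for almost all $\sigma\in\Omega_0$ only finitely many $l$ have $A(\tilde K(\sigma))[l]\ne0$, then $A_1=0$, that is, $A$ is isotrivial-free. The last assertion follows from this and Part 2. $\blacksquare$
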